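# A $\Delta^0_2$ set whose two sides both force jumps of DNC degree relative to $\emptyset'$

## 1. One side only: every infinite subset of a sparse set is high

Throughout, $\Phi_0,\Phi_1,\dots$ is the standard list of Turing functionals, $\Phi^X_{e,t}(n)\downarrow$ means that the computation halts within $t$ steps, and $\overline A=\mathbb N\setminus A$.

**Definition (DNC relative to $X$).** A function $f:\mathbb N\to\mathbb N$ is *diagonally non-computable relative to $X$* if $f(e)\ne\Phi_e^X(e)$ for every $e$. (Where $\Phi_e^X(e)$ diverges, there is no requirement.)

No $X$-computable function is DNC relative to $X$: if $f=\Phi_e^X$ is total, then $f(e)=\Phi_e^X(e)$. On the other hand $X'$ computes one: put $f(e)=\Phi_e^X(e)+1$ if the value converges and $f(e)=0$ otherwise. With $X=\emptyset'$: no $\emptyset'$-computable function is DNC relative to $\emptyset'$, and $\emptyset''$ computes such a function.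

**Definition (jump of DNC degree).** A set $Y$ has a *jump of DNC degree relative to $\emptyset'$* if $Y'$ is Turing equivalent to a function DNC relative to $\emptyset'$.

It is equivalent to ask only that $Y'$ computes such a function. Indeed, suppose $f\le_TY'$ is DNC relative to $\emptyset'$. Choose a computable $h$ with $\Phi^{\emptyset'}_{h(e)}(h(e))\simeq\lfloor\Phi^{\emptyset'}_e(e)/2\rfloor$ and put $\tilde f(e)=2f(h(e))+Y'(e)$. The parities of $\tilde f$ give back $Y'$, so $\tilde f\equiv_TY'$. If $\tilde f(e)=\Phi_e^{\emptyset'}(e)$, then halving gives $f(h(e))=\Phi^{\emptyset'}_{h(e)}(h(e))$, which is impossible. So $\tilde f$ is DNC relative to $\emptyset'$.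

The question, posed in Ludovic Patey, "Open questions about Ramsey-type statements in reverse mathematics", arXiv:1506.04780 (2015), is this. Can we split $\mathbb N$ into two pieces $A,\overline A$, using only the oracle $\emptyset'$, so that every infinite set $H$ contained in one of the pieces, however cleverly thinned out, has a jump that computes a function DNC relative to $\emptyset'$? In short: is there a $\Delta^0_2$ set $A$ such that for every infinite $H\subseteq A$ or $H\subseteq\overline A$, the jump $H'$ computes a function DNC relative to $\emptyset'$?

We start with the easy special case, in which only subsets of $A$ itself are considered. The tool is highness.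

**Definition (high, low).** A set $H$ is *high* if $H'\ge_T\emptyset''$, and *low* if $H'\equiv_T\emptyset'$.

For example, $\emptyset'$ is high, and every computable set is low. If $H$ is high, then $H'$ computes a function DNC relative to $\emptyset'$, because $\emptyset''$ does. A function $g$ *dominates* $h$ if $g(n)\ge h(n)$ for all but finitely many $n$. The next lemma is one direction of a theorem of Martin.

**Lemma 1.** If $H$ computes a function $g$ that dominates every total computable function, then $H$ is high.

**Proof.** Let $\mathrm{Tot}=\{e:\Phi_e\text{ is total}\}$. We claim that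
$$e\in\mathrm{Tot}\iff\exists m\,\forall n\ \ \Phi_e(n)\text{ converges within }g(n)+m\text{ steps}.$$
From right to left this is clear. If $\Phi_e$ is total, let $h(n)$ be the number of steps that $\Phi_e(n)$ takes. This is a total computable function, so $g(n)\ge h(n)$ except for finitely many $n$; take $m$ to be at least $h(n)$ at each exception. So $\mathrm{Tot}$ is $\Sigma^0_2(g)$. It is also $\Pi^0_2$, hence $\Delta^0_2(g)$, hence computable from $g'$. As $\mathrm{Tot}$ is $\Pi^0_2$-complete, $\emptyset''\equiv_T\mathrm{Tot}\le_Tg'\le_TH'$. $\blacksquare$

A $\emptyset'$-computable function with this domination property is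
$$p(n)=n+1+\sum_{i\le n}\ \sum_{e\le i,\ \Phi_e(i)\downarrow}\Phi_e(i).\tag{1}$$
Since $\emptyset'$ decides whether $\Phi_e(i)\downarrow$, we have $p\le_T\emptyset'$. Moreover $p$ is strictly increasing, $p(n)\ge n+1$, and $p(n)>\Phi_e(n)$ whenever $n\ge e$ and $\Phi_e(n)\downarrow$. So $p$ dominates every total computable function.

**Proposition 2 (one side).** There is an infinite $\Delta^0_2$ set all of whose infinite subsets are high.

**Proof.** Let $A=\{2p(n):n\in\mathbb N\}$. Since $x\in A$ iff $x=2p(n)$ for some $n\le x$, we have $A\le_T\emptyset'$. If $H=\{h_0<h_1<\cdots\}\subseteq A$, then $h_n\ge2p(n)\ge p(n)$. So the $H$-computable function $n\mapsto h_n$ dominates every total computable function, and Lemma 1 applies. $\blacksquare$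

What changes when $\overline A$ has to be treated too? For this $A$, everything breaks: $\overline A$ contains the set $H$ of odd numbers, which is computable, so $H'\equiv_T\emptyset'$ computes no function DNC relative to $\emptyset'$. And $A$ and $\overline A$ cannot both be sparse.

## 2. Sets with few mind changes, and why domination alone cannot serve both sides

We try the simplest $\Delta^0_2$ sets. If $A$ is computable, then $A$ or $\overline A$ is an infinite computable set, and its jump is $\emptyset'$; such an $A$ fails. If $A$ is c.e. and infinite, it has an infinite computable subset; if it is c.e. and finite, then $\overline A$ is computable. So c.e. sets fail. The same happens with any fixed bound on the number of mind changes.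

**Definition ($g$-c.e.).** For computable $g$, a set $A$ is *$g$-c.e.* if there is a computable $A(x,t)\in\{0,1\}$ with $A(x,0)=0$, $\lim_tA(x,t)=A(x)$, and at most $g(x)$ values of $t$ with $A(x,t)\ne A(x,t+1)$. The case $g\equiv n$ is called *$n$-c.e.*

For example, the $1$-c.e. sets are the c.e. sets, and a difference $U\setminus V$ of c.e. sets is $2$-c.e.: wait until $x$ enters $U$ while it has not entered $V$, then switch to $1$; if $x$ enters $V$ later, switch back.

**Proposition 3.** If $W$ is infinite c.e. and $A$ is $n$-c.e., then $W\cap A$ or $W\setminus A$ contains an infinite c.e. set. Consequently, for every $n$-c.e. set $A$ there is an infinite computable $H$ with $H\subseteq A$ or $H\subseteq\overline A$, and $H'$ computes no function DNC relative to $\emptyset'$.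

**Proof.** We use induction on $n$. For $n=0$ we have $A=\emptyset$ and $W\setminus A=W$. Let $n\ge1$ and let $V=\{x:\exists t\ A(x,t)=1\}$, a c.e. set containing $A$. If $W\cap V$ is finite, then $W\setminus V$ is $W$ minus a finite set, hence infinite and c.e., and it is contained in $W\setminus A$.

Now let $W\cap V$ be infinite, and let $B=V\setminus A$. We show that $B$ is $(n-1)$-c.e. Put $B(x,t)=1$ iff $A(x,t)=0$ and $A(x,t')=1$ for some $t'<t$. Then $B(x,0)=0$. If $x\notin V$, then $B(x,t)=0$ for all $t$. If $x\in V$, then $B(x,t)=0$ until $A(x,\cdot)$ has made its first change, from $0$ to $1$; at that change $B(x,\cdot)$ is still $0$. From then on $B(x,t)=1-A(x,t)$, so each later change of $A(x,\cdot)$ causes exactly one change of $B(x,\cdot)$, and there are no others. Hence $B(x,\cdot)$ changes at most $n-1$ times and has limit $B(x)$.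

By the induction hypothesis, $(W\cap V)\cap B$ or $(W\cap V)\setminus B$ contains an infinite c.e. set. The first is contained in $W\setminus A$, the second in $W\cap A$.

For the consequence take $W=\mathbb N$ and recall that an infinite c.e. set has an infinite computable subset $H$. Then $H'\equiv_T\emptyset'$, which computes no function DNC relative to $\emptyset'$. $\blacksquare$

So the number of mind changes of $A$ must be unbounded. Could one then use domination on both sides, and make every infinite $H\subseteq A$ and every infinite $H\subseteq\overline A$ high? No. To see this we use colorings. By the limit lemma, a set $A\le_TZ'$ has a $Z$-computable approximation $A(x,t)$ with $\lim_tA(x,t)=A(x)$. Put $c(x,y)=A(x,y)$ for $x<y$. This is a $Z$-computable $2$-coloring of pairs, and it is *stable*: $\lim_yc(x,y)$ exists for each $x$. Let $H$ be infinite and homogeneous for $c$ with color $j$. For $x\in H$ we have $A(x,y)=j$ for infinitely many $y$, so $A(x)=j$. Thus: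
$$\text{every infinite $c$-homogeneous set is contained in $A$ or in $\overline A$.}\tag{2}$$

**Proposition 4.** For every $\Delta^0_2$ set $A$ there is an infinite $H\subseteq A$ or $H\subseteq\overline A$ with $H''\equiv_T\emptyset''$. Such an $H$ is not high, and $H'$ computes no function DNC relative to $\emptyset''$.

**Proof.** By Cholak–Jockusch–Slaman ("On the strength of Ramsey's theorem for pairs", J. Symb. Logic 66 (2001)), every computable $2$-coloring of pairs has an infinite homogeneous set $H$ with $H''\equiv_T\emptyset''$. Apply this to $c$ as above with $Z=\emptyset$, and use (2). If $H'\ge_T\emptyset''$, then $H''\ge_T\emptyset'''$, contradicting $H''\equiv_T\emptyset''$. Finally $H'\le_TH''\equiv_T\emptyset''$, and $\emptyset''$ computes no function DNC relative to $\emptyset''$. $\blacksquare$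

Hence some of the sets $H$ must get their DNC function from a source other than highness. The answer to the question is yes, and the theorem to prove lists exactly two sources.

**Theorem 5.** There is a $\Delta^0_2$ set $A$ such that every infinite $H$ with $H\subseteq A$ or $H\subseteq\overline A$ is either high or has a jump computing a function DNC relative to $\emptyset'$. Hence $H'$ computes a function DNC relative to $\emptyset'$ in all cases.

## 3. Numbers that carry strings, and small covers as DNC values

What can $H'$ do that $\emptyset'$ cannot? It answers $\Pi^0_1(H)$ questions such as "do all elements of $H$ beyond $t$ have property $P$?", for decidable $P$. We design properties so that a correct answer produces a DNC value. The plan is that each number $x$ carries a binary string $\alpha(x)$. The property is "$\alpha(x)$ lies in a given small open set". A code of a small open set is the value of our DNC function, and the map $\alpha$ is arranged so that the forbidden value $\Phi_k^{\emptyset'}(k)$ is a code of an open set that almost all strings $\alpha(x)$ avoid.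

**Notation.** Let $\mu$ be the uniform measure on $2^\omega$, and $[\sigma]=\{Z\in2^\omega:Z\supseteq\sigma\}$. Bits of strings are numbered from $0$. Let $(S_v)_{v\in\mathbb N}$ be an effective bijective listing of all finite sets of binary strings, and $[S]=\bigcup_{\sigma\in S}[\sigma]$. A string $\eta$ *lies in* $S$ if $\eta$ extends some element of $S$. A number $v$ is *$k$-small* if $\mu([S_v])\le2^{-k-2}$; this is decidable.

For example, if $S_v=\{000\}$, then $\mu([S_v])=2^{-3}$, so $v$ is $0$-small and $1$-small but not $2$-small; the string $0001$ lies in $S_v$, and $00$ does not.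

**The map $\alpha$.** Let $\psi(k)\simeq\Phi_k^{\emptyset'}(k)$ and $\psi_t(k)\simeq\Phi_{k,t}^{\emptyset'_t}(k)$, where $\emptyset'_t$ is the stage-$t$ enumeration of $\emptyset'$. If $\psi(k)\downarrow=v$, then $\psi_t(k)=v$ for all large $t$, namely as soon as $t$ exceeds the running time and $\emptyset'_t$ is correct on the numbers queried. For $t\ge1$ let
$$K_t=\bigcup\{[S_{\psi_t(k)}]:k<t,\ \psi_t(k)\downarrow,\ \psi_t(k)\text{ is }k\text{-small}\},\qquad L_t=\{\eta\in2^t:[\eta]\not\subseteq K_t\}.$$
So $L_t$ consists of the strings of length $t$ that are not completely covered by the values guessed at stage $t$. List the elements of $L_1$, then those of $L_2$, and so on, each $L_t$ in lexicographic order, as $\alpha(0),\alpha(1),\dots$.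

For a picture, imagine that $\psi_t(0)$ diverges for $t=1$ and is the code of $\{00\}$ for all $t\ge2$, and that nothing else converges. Then $L_1=\{0,1\}$, $L_2=\{01,10,11\}$, $L_3=\{010,011,100,101,110,111\}$, and so on. No later string begins with $00$.

**Lemma 6.** The map $\alpha:\mathbb N\to2^{<\omega}$ is total, computable and injective, $|\alpha(x)|\to\infty$, and $1\le|\alpha(x)|\le x+1$. Moreover:
$$\text{if }\psi(k)\downarrow=v\text{ and $v$ is $k$-small, then only finitely many $x$ have $\alpha(x)$ in $S_v$.}\tag{3}$$

**Proof.** The set $K_t$ is a finite union of cylinders that we can compute from $t$, so $L_t$ is computable uniformly in $t$. We have $\mu(K_t)\le\sum_k2^{-k-2}=\frac12<1$, so not all $\eta\in2^t$ satisfy $[\eta]\subseteq K_t$, and $L_t\ne\emptyset$. Hence $\alpha$ is total and computable. It is injective, since different $L_t$ contain strings of different lengths and each is listed without repetition. Each $L_t$ is finite, so $|\alpha(x)|\to\infty$. If $|\alpha(x)|=t$, then $t\ge1$, and at least one string from each of $L_1,\dots,L_{t-1}$ has been listed before $\alpha(x)$, so $x\ge t-1$.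

For (3): for all large $t$ we have $k<t$ and $\psi_t(k)=v$, so $[S_v]\subseteq K_t$. If $\eta\in2^t$ lies in $S_v$, then $[\eta]\subseteq[S_v]\subseteq K_t$, so $\eta\notin L_t$. So every $x$ with $\alpha(x)$ in $S_v$ has $|\alpha(x)|$ below a fixed bound, and there are only finitely many such $x$. $\blacksquare$

Which infinite sets $H$ can use (3)? Those whose strings eventually all lie in small open sets. This is measured by the limit set.

**Definition (limit set).** For infinite $H$ let
$$K_H=\{Z\in2^\omega:\ \forall n\ \exists^\infty x\in H\ \ \alpha(x)\supseteq Z\upharpoonright n\}.$$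

The set $K_H$ is closed: if only finitely many $x\in H$ have $\alpha(x)\supseteq Z\upharpoonright n$, then no member of $[Z\upharpoonright n]$ is in $K_H$. For two examples, suppose for the moment that $L_t=2^t$ for all $t$. If $H=\{x:\alpha(x)\text{ consists of zeros}\}$, then $K_H=\{000\cdots\}$, which is null. If $H=\{x:\alpha(x)\text{ begins with }0\}$, then $K_H=[0]$, of measure $\frac12$.

**Lemma 7 (null case).** Let $H$ be any infinite set with $\mu(K_H)=0$. Then $H'$ computes a function DNC relative to $\emptyset'$.

**Proof.**

**Step 1: small covers catch almost all of $H$.** The purpose is to show that the search in Step 2 always succeeds. Fix $k$. We claim that there are a $k$-small $v$ and a $t$ such that every $x\in H$ with $x>t$ has $\alpha(x)$ in $S_v$. Since $K_H$ is null, it is contained in an open set of measure at most $2^{-k-2}$, and this open set is a union of cylinders. Since $K_H$ is compact, finitely many of these cylinders cover it. So there is a $k$-small $v$ with $K_H\subseteq[S_v]$.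

Suppose that $D=\{x\in H:\alpha(x)\text{ is not in }S_v\}$ were infinite. Since $|\alpha(x)|\to\infty$, for each $n$ all but finitely many $x\in D$ have $|\alpha(x)|\ge n$. So we can choose bits one at a time: if infinitely many $x\in D$ have $\alpha(x)\supseteq\zeta$, then infinitely many have $\alpha(x)\supseteq\zeta0$ or infinitely many have $\alpha(x)\supseteq\zeta1$. Starting with the empty string we get $Z$ such that for each $n$ infinitely many $x\in D$ have $\alpha(x)\supseteq Z\upharpoonright n$. As $D\subseteq H$, this gives $Z\in K_H\subseteq[S_v]$, so $Z\supseteq\sigma$ for some $\sigma\in S_v$. Taking $n=|\sigma|$, some $x\in D$ has $\alpha(x)\supseteq\sigma$, that is, $\alpha(x)$ lies in $S_v$. This contradicts $x\in D$. So $D$ is finite, and any $t\ge\max D$ works (any $t$, if $D=\emptyset$).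

**Step 2: $H'$ finds such covers.** For given $(v,t)$, the statement
$$\forall x\in H\ \bigl(x>t\to\alpha(x)\text{ lies in }S_v\bigr)$$
is $\Pi^0_1(H)$, uniformly in $(v,t)$, because $\alpha$ is computable. So $H'$ decides it. On input $k$, let $H'$ search for the first pair $(v,t)$ with $v$ $k$-small for which the statement holds, and put $f(k)=v$. By Step 1, $f$ is total, and $f\le_TH'$.

**Step 3: $f$ is DNC relative to $\emptyset'$.** Suppose $f(k)=\Phi_k^{\emptyset'}(k)=v$. Then $\psi(k)\downarrow=v$ and $v$ is $k$-small, so by (3) only finitely many $x$ have $\alpha(x)$ in $S_v$. But by the choice of $f(k)$, all but finitely many elements of the infinite set $H$ have this property. This is a contradiction. $\blacksquare$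

## 4. Forcing the limit set to be null, and what an unwilling $H$ reveals

So far $A$ has played no role. Lemma 7 suggests choosing $A$ so that $K_H$ is null for every infinite $H\subseteq A$ or $H\subseteq\overline A$. A way to make $K_H$ smaller is to sort numbers by a bit of their string: if all $\alpha(x)$ with $x\in H$ have the same bit at position $n$, then so do all elements of $K_H$, and half of the space is lost.

If we put $A=\{x:\text{the bit of }\alpha(x)\text{ at position }0\text{ is }0\}$, then $K_H\subseteq[0]$ or $K_H\subseteq[1]$, and only one factor $\frac12$ is gained. To gain infinitely many factors, let the position depend on the length: read the bit at position $s(|\alpha(x)|)$, with $s$ tending to infinity. If $s$ is computable, then $A$ is computable, and Section 2 shows that $A$ fails. Where exactly? Some infinite computable $H$ lies in $A$ or in $\overline A$, and Lemma 7 tells us that $\mu(K_H)>0$. For each $n$ only the finitely many lengths $m$ with $s(m)=n$ impose a condition on bit $n$. The set $H$ can collect its strings with prefixes of length $n+1$ at larger lengths, where another bit is read, and the loss at bit $n$ leaves no trace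 in $K_H$.

By Proposition 4 no choice of $A$ makes all these $H$ high. In the same way we do not insist that all $K_H$ be null. Instead we ask what $H$ must do in order to keep $\mu(K_H)>0$. It must, for each $n$, go to lengths $m$ with $s(m)>n$ in order to show enough prefixes of length $n+1$. So $H$ has to know a bound for the lengths at which bit $n$ is read. If $s$ grows so slowly that every such bound grows faster than all computable functions, then $H$ is high by Lemma 1.

**The function $s$.** With $p$ as in (1), let $s(m)=\min\{n:p(n)\ge m\}$ for $m\ge1$. Then $s\le_T\emptyset'$, $s$ is nondecreasing, and $s(m)\le m-1$ because $p(m-1)\ge m$. Also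
$$s(m)\le n\iff m\le p(n).\tag{4}$$
Indeed, if $m\le p(n)$, then $s(m)\le n$ by definition; and if $s(m)\le n$, then $p(n)\ge p(s(m))\ge m$.

For example, if $p$ began with the values $3,7,20$, then $s(m)$ would be $0$ for $1\le m\le3$, $1$ for $4\le m\le7$, and $2$ for $8\le m\le20$. In general $s(m)=n$ exactly on the block $p(n-1)<m\le p(n)$ (for $n\ge1$).

**The set $A$.** Let
$$A=\{x:\text{the bit of }\alpha(x)\text{ at position }s(|\alpha(x)|)\text{ is }0\}.$$
This makes sense since $s(|\alpha(x)|)\le|\alpha(x)|-1$. Since $\alpha$ is computable and $s\le_T\emptyset'$, we have $A\le_T\emptyset'$, so $A$ is $\Delta^0_2$.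

**Lemma 8 (non-null case).** Let $H$ be infinite with $H\subseteq A$ or $H\subseteq\overline A$, and let $\mu(K_H)>0$. Then $H$ is high.

**Proof.**

**Step 1: find a cylinder in which $K_H$ has more than half of the measure.** One fixed bit halves a cylinder, so density above $\frac12$ is what contradicts a fixed bit. Cover $K_H$ by an open set $U$ with $\mu(U)<2\mu(K_H)$, and write $U$ as a disjoint union of cylinders. If every one of these cylinders $[\xi]$ had $\mu(K_H\cap[\xi])\le\frac12\mu([\xi])$, then summing would give $\mu(K_H)\le\frac12\mu(U)<\mu(K_H)$. So there is a $\xi$ with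
$$\mu(K_H\cap[\xi])>\tfrac12\mu([\xi]).$$
Fix $\xi$.

**Step 2: $H$ shows more than half of the extensions of $\xi$, arbitrarily late.** We claim:

> (5) For all $n\ge|\xi|$ and all $t$ there is a finite $F\subseteq\{x\in H:\alpha(x)\supseteq\xi,\ |\alpha(x)|>\max(t,n)\}$ such that $\{\alpha(x)\upharpoonright(n+1):x\in F\}$ contains more than half of the $2^{n+1-|\xi|}$ strings of length $n+1$ extending $\xi$.

The cylinders $[\zeta]$ with $\zeta\supseteq\xi$ and $|\zeta|=n+1$ have measure $2^{-n-1}$ each, and those that meet $K_H$ have total measure more than $\frac12\cdot2^{-|\xi|}$. So more than $\frac12\cdot2^{n+1-|\xi|}$ of them meet $K_H$. For each such $\zeta$, pick $Z\in K_H\cap[\zeta]$. Since $Z\upharpoonright(n+1)=\zeta$, infinitely many $x\in H$ have $\alpha(x)\supseteq\zeta$. As $|\alpha(x)|\to\infty$, one of them has $|\alpha(x)|>\max(t,n)$. Put one such $x$ into $F$ for each such $\zeta$.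

**Step 3: an $H$-computable sequence of lengths.** An $F$ as in (5) can be found computably in $H$, uniformly in $n$ and $t$, by searching through all finite subsets of $H$. Let $n_0=\max(|\xi|,1)$ and $t_{n_0}=p(n_0-1)$; this is a fixed number, so no oracle is needed for it. For $n\ge n_0$ let $F_n$ be the first $F$ found as in (5) for $(n,t_n)$, and let
$$t_{n+1}=\max_{x\in F_n}|\alpha(x)|.$$
The sequence $(t_n)_{n\ge n_0}$ is $H$-computable.

**Step 4: $t_{n+1}>p(n)$ for all $n\ge n_0$.** This is where the choice of $A$ enters. We use induction on $n$. We know that $t_n\ge p(n-1)$, for $n=n_0$ by the choice of $t_{n_0}$ and for $n>n_0$ by the induction hypothesis. So each $x\in F_n$ has $|\alpha(x)|>t_n\ge p(n-1)$, and (4), applied to $n-1$, gives $s(|\alpha(x)|)\ge n$.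

Suppose $t_{n+1}\le p(n)$. Then each $x\in F_n$ has $|\alpha(x)|\le p(n)$, so $s(|\alpha(x)|)\le n$ by (4). Hence $s(|\alpha(x)|)=n$ for all $x\in F_n$. By the definition of $A$, the bit of $\alpha(x)$ at position $n$ is $0$ for all $x\in F_n$ if $H\subseteq A$, and is $1$ for all $x\in F_n$ if $H\subseteq\overline A$. In either case all strings $\alpha(x)\upharpoonright(n+1)$ with $x\in F_n$ have the same last bit. Since $n\ge|\xi|$, position $n$ is not in $\xi$, so exactly half of the strings of length $n+1$ extending $\xi$ have that last bit. So $\{\alpha(x)\upharpoonright(n+1):x\in F_n\}$ contains at most half of the strings of length $n+1$ extending $\xi$. This contradicts (5).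

**Step 5: highness.** Let $g(n)=t_{n+1}$ for $n\ge n_0$ and $g(n)=0$ for $n<n_0$. Then $g\le_TH$, and $g(n)>p(n)$ for $n\ge n_0$. As $p$ dominates every total computable function, so does $g$. By Lemma 1, $H$ is high. $\blacksquare$

**Proof of Theorem 5.** Let $H$ be infinite with $H\subseteq A$ or $H\subseteq\overline A$. If $\mu(K_H)=0$, Lemma 7 says that $H'$ computes a function DNC relative to $\emptyset'$. If $\mu(K_H)>0$, Lemma 8 says that $H$ is high, and then $H'\ge_T\emptyset''$ computes a function DNC relative to $\emptyset'$ as well. $\blacksquare$

## 5. Four refinements: mind changes, relativization, and the bound at $\emptyset''$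

**Theorem 9.**

1. For every computable nondecreasing unbounded $g$ there is a $g$-c.e. set $A$ as in Theorem 5.
2. No $n$-c.e. set ($n\in\mathbb N$) has the property. So (1) is optimal with respect to the number of mind changes.
3. For every $Z$ there is $A\le_TZ'$ such that for every infinite $H\subseteq A$ or $H\subseteq\overline A$, $(H\oplus Z)'$ computes a function DNC relative to $Z'$. Hence every $\omega$-model of $\mathsf{RCA}_0+\mathsf{SRT}^2_2$ satisfies: for every $Z$ there is $Y$ such that $(Y\oplus Z)'$ computes a function DNC relative to $Z'$.
4. "DNC relative to $\emptyset'$" cannot be improved to "DNC relative to $\emptyset''$" for any $\Delta^0_2$ set.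

Part 2 is Proposition 3; the optimality is the observation that a computable nondecreasing $g$ that is not unbounded is bounded by some $n$, and then every $g$-c.e. set is $n$-c.e. Part 4 is Proposition 4. We prove the other two parts.

**Proof of part 1.** The idea is that the only source of mind changes is the position $s(|\alpha(x)|)$, which can be approximated from above. If we make $p$ larger by a computable amount, the position starts low and has little room to move.

**Step 1: enlarge $p$.** Let
$$q(n)=n+1+\max\{x+1:g(x)\le n+1\},\qquad\max\emptyset=0.$$
Since $g$ is computable, nondecreasing and unbounded, $\{x:g(x)\le n+1\}$ is a finite initial segment of $\mathbb N$ that we can compute, so $q$ is computable. The maximum does not decrease when $n$ grows, so $q$ is strictly increasing, and $q(n)\ge n+1$. Replace $p$ by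
$$p(n)=q(n)+\sum_{i\le n}\ \sum_{e\le i,\ \Phi_e(i)\downarrow}\Phi_e(i).$$
What was used about $p$ in Section 4 is that $p\le_T\emptyset'$, that $p$ is strictly increasing, that $p(n)\ge n+1$, and that $p(n)>\Phi_e(n)$ whenever $n\ge e$ and $\Phi_e$ is total. All of this still holds. The map $\alpha$ does not depend on $p$. So the set $A$ defined from the new $p$ is as in Theorem 5.

**Step 2: approximate.** Let $p_t(n)$ be defined like $p(n)$, but with only those $\Phi_e(i)$ in the sum that converge by stage $t$, and let $s_t(m)=\min\{n:p_t(n)\ge m\}$. As $t$ grows, $p_t(n)$ is nondecreasing with limit $p(n)$, so $s_t(m)$ is nonincreasing with limit $s(m)$. As $p_t(n)\ge q(n)\ge n+1$, we have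
$$s_t(m)\le q^*(m):=\min\{n:q(n)\ge m\}\le m-1.$$
Put $A(x,0)=0$, and for $t\ge1$ let $A(x,t)=1$ iff the bit of $\alpha(x)$ at position $s_t(|\alpha(x)|)$ is $0$. This is computable, and its limit is $A(x)$.

**Step 3: count.** There is at most one change between $t=0$ and $t=1$. After that, $A(x,\cdot)$ can change only when $s_t(|\alpha(x)|)$ decreases. These are values between $0$ and $q^*(|\alpha(x)|)$, so this happens at most $q^*(|\alpha(x)|)$ times. As $q^*$ is nondecreasing and $|\alpha(x)|\le x+1$, the number of changes is at most
$$1+q^*(|\alpha(x)|)\le1+q^*(x+1).$$
If $g(x)\ge1$, then $q(g(x)-1)=g(x)+\max\{y+1:g(y)\le g(x)\}\ge x+1$, so $q^*(x+1)\le g(x)-1$, and there are at most $g(x)$ changes. There remain the $x$ with $g(x)=0$. They are finitely many; for them set $A(x,t)=0$ for all $t$. This gives a $g$-c.e. set $\tilde A$ that differs from $A$ on a finite set $E$.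

**Step 4: the finite modification is harmless.** If $H$ is infinite and contained in $\tilde A$ or in its complement, then $H\setminus E$ is infinite, contained in $A$ or in $\overline A$, and Turing equivalent to $H$, so that $(H\setminus E)'\equiv_TH'$. The conclusion for $H\setminus E$ is therefore the conclusion for $H$. $\blacksquare$

**Proof of part 3.** Fix $Z$. We repeat Sections 3 and 4 with $Z$ as an oracle, and say at each place what is computed from what.

**Step 1: the objects.** Let $\psi(k)\simeq\Phi_k^{Z'}(k)$ and $\psi_t(k)\simeq\Phi_{k,t}^{Z'_t}(k)$, where $Z'_t$ is a $Z$-computable enumeration of $Z'$. Define $K_t$, $L_t$ and $\alpha$ from $\psi_t$ as before. The measure estimate is unchanged, so $\alpha$ is total and injective, with $|\alpha(x)|\to\infty$ and $1\le|\alpha(x)|\le x+1$; now $\alpha\le_TZ$. Statement (3) holds for the new $\psi$, with the same proof. Let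
$$p(n)=n+1+\sum_{i\le n}\ \sum_{e\le i,\ \Phi^Z_e(i)\downarrow}\Phi^Z_e(i).$$
Then $p\le_TZ'$, $p$ is strictly increasing, $p(n)\ge n+1$, and $p$ dominates every total $Z$-computable function. Define $s$ and $A$ from $p$ and $\alpha$ as before. Then (4) holds and $A\le_TZ'$.

**Step 2: null limit set.** Let $H$ be infinite, $H\subseteq A$ or $H\subseteq\overline A$, and define $K_H$ as before. If $\mu(K_H)=0$, Step 1 of Lemma 7 applies unchanged, since it uses only $|\alpha(x)|\to\infty$ and compactness. The statement "$\forall x\in H\,(x>t\to\alpha(x)\text{ lies in }S_v)$" is now $\Pi^0_1(H\oplus Z)$, uniformly in $(v,t)$, so $(H\oplus Z)'$ decides it and computes the function $f$. If $f(k)=\Phi_k^{Z'}(k)=v$, then (3) gives the same contradiction. So $f$ is DNC relative to $Z'$.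

**Step 3: non-null limit set.** If $\mu(K_H)>0$, Steps 1, 2 and 4 of Lemma 8 apply unchanged: they use only measure, $|\alpha(x)|\to\infty$, (4) and the definition of $A$. In Step 3 of Lemma 8, the sets $F_n$ are found computably in $H\oplus Z$. So $H\oplus Z$ computes a function $g$ with $g(n)\ge p(n)$ for almost all $n$, and $g$ dominates every total $Z$-computable function. As in Lemma 1, $\Phi_e^Z$ is total iff $\exists m\,\forall n$ the computation $\Phi_e^Z(n)$ converges within $g(n)+m$ steps, since the running time of a total $\Phi^Z_e$ is a total $Z$-computable function. So $\mathrm{Tot}^Z=\{e:\Phi_e^Z\text{ total}\}$ is $\Sigma^0_2(g\oplus Z)$ and also $\Pi^0_2(Z)$, hence computable from $(g\oplus Z)'\le_T(H\oplus Z)'$. As $\mathrm{Tot}^Z\equiv_TZ''$, we get $(H\oplus Z)'\ge_TZ''$, and $Z''$ computes a function DNC relative to $Z'$ by Section 1 with $X=Z'$.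

**Step 4: $\omega$-models.** Recall that the $\omega$-models of $\mathsf{RCA}_0$ are the nonempty collections $\mathcal M$ of subsets of $\mathbb N$ closed under $\oplus$ and under $\le_T$, and that $\mathsf{SRT}^2_2$ says that every stable $2$-coloring of pairs has an infinite homogeneous set. Let $\mathcal M$ be an $\omega$-model of $\mathsf{RCA}_0+\mathsf{SRT}^2_2$ and $Z\in\mathcal M$. Take $A\le_TZ'$ as above, a $Z$-computable approximation $A(x,t)$ of it, and the $Z$-computable stable coloring $c(x,y)=A(x,y)$ for $x<y$. Then $c\in\mathcal M$, so there is an infinite $c$-homogeneous $Y\in\mathcal M$. By (2), $Y\subseteq A$ or $Y\subseteq\overline A$, so $(Y\oplus Z)'$ computes a function DNC relative to $Z'$. This last statement is arithmetical in $Y$ and $Z$ (there is an index $e$ such that $\Phi_e^{(Y\oplus Z)'}$ is total and avoids $\Phi_k^{Z'}(k)$ at each $k$), so it has the same meaning in $\mathcal M$. $\blacksquare$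

## 6. No fixed pair of functionals works

The proof of Theorem 5 is nonuniform. It distinguishes null and non-null $K_H$, and in the non-null case it uses $\xi$ and the number $p(n_0-1)$. Is there a $\Delta^0_2$ set for which two fixed functionals suffice, one for subsets of $A$ and one for subsets of $\overline A$? There is not, so some nonuniformity is unavoidable.

**Theorem 10.** Let $A_0$ be $\Delta^0_2$, $A_1=\overline{A_0}$, and let $\Gamma_0,\Gamma_1$ be Turing functionals. Then for some $i\in\{0,1\}$ there is an infinite $H\subseteq A_i$ such that $\Gamma_i^{H'}$ is not a total function DNC relative to $\emptyset'$.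

We recall what is needed. A *$\Pi^0_1$ class* is a set of $C\in2^\omega$ defined by a $\Pi^0_1$ condition on $C$; for example, the sets $C$ that contain no element of a fixed c.e. set form one. By compactness, "this $\Pi^0_1$ class is nonempty" is itself a $\Pi^0_1$ statement, uniformly in an index of the class, so $\emptyset'$ decides it. The *low basis theorem* says that every nonempty $\Pi^0_1$ class has a low member. The *recursion theorem* relative to $\emptyset'$ says that a partial $\emptyset'$-computable procedure may use an index of itself.

The plan is to build a partial $\emptyset'$-computable $\psi$ that knows indices $k_0,k_1$ at which it controls the diagonal: $\Phi_{k_i}^{\emptyset'}(k_i)\simeq\psi(i)$. We look for a way to make $\Gamma_i^{H'}(k_i)$ converge, with a value that we then copy into $\psi(i)$. A natural first attempt works with one side: find a beginning $\rho$ of $H$ and a guess $\sigma$ about an initial segment of $H'$ such that $\Gamma_i^\sigma(k_i)\downarrow$, and ask whether $\rho$ can be continued inside $A_i$ without making $\sigma$ wrong. The attempt stops at this question: whether some extension inside $A_i$ spoils $\sigma$ is a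 $\Sigma^0_1(A_i)$ question, and $A_i'$ need not be computable from $\emptyset'$, while $\psi$ has only the oracle $\emptyset'$. The way around is to treat both sides together and to replace the pair $(A_0,A_1)$ by an arbitrary pair $(C,\overline C)$. Then the question is about nonemptiness of a $\Pi^0_1$ class.

**Proof of Theorem 10.**

**Step 1: dispose of low subsets.** If some $A_i$ has an infinite low subset $H$, then $H'\equiv_T\emptyset'$, so $\Gamma_i^{H'}$, if total, is $\emptyset'$-computable, and hence not DNC relative to $\emptyset'$. So from now on assume that neither $A_0$ nor $A_1$ has an infinite low subset. Then both are infinite: if $A_i$ were finite, $A_{1-i}$ would be an infinite computable set, and so an infinite low subset of itself.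

**Step 2: finite approximations to the jump.** The purpose is to express "$\sigma$ is a correct initial segment of $H'$" by conditions on finite strings. For a string $\rho$ let $K(\rho)=\{n:\Phi_{n,|\rho|}^\rho(n)\downarrow\}$, where a computation with oracle $\rho$ may query only numbers below $|\rho|$. This is monotone in $\rho$, and $H'=\bigcup_mK(H\upharpoonright m)$. Say that $\rho$ *refutes* $\sigma$ if $n\in K(\rho)$ for some $n<|\sigma|$ with $\sigma(n)=0$. Say that a set $Y$ *refutes $\sigma$ over $\rho$* if some $\tau\supseteq\rho$, all of whose $1$'s at positions $\ge|\rho|$ are in $Y$, refutes $\sigma$.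

For example, let $\sigma=0$. If $\Phi_0^X(0)$ halts exactly when $X\ne\emptyset$, then $Y$ refutes $\sigma$ over the empty string iff $Y\ne\emptyset$: a long enough $\tau$ with a $1$ at an element of $Y$ does it.

Given $k$, an *$i$-computation* is a pair $(\rho,\sigma)$ such that all $1$'s of $\rho$ are at elements of $A_i$, $\Gamma_i^\sigma(k)\downarrow$, and $\sigma(n)=1$ implies $n\in K(\rho)$. So the positive guesses in $\sigma$ are already guaranteed by $\rho$, and only the guesses $\sigma(n)=0$ can still turn out wrong.

**Step 3: set up $\psi$.** For an index $e$, choose computably distinct indices $h_0(e),h_1(e)$ with $\Phi_{h_i(e)}^{\emptyset'}(x)\simeq\Phi_e^{\emptyset'}(i)$ for all $x$. Consider the procedure below with $k_i=h_i(e)$; it is partial $\emptyset'$-computable uniformly in $e$. By the recursion theorem relative to $\emptyset'$ there is an $e$ such that the partial function $\psi$ that it computes from $e$ satisfies $\psi(i)\simeq\Phi_e^{\emptyset'}(i)$ for $i=0,1$. Fix this $e$. Then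
$$\Phi_{k_i}^{\emptyset'}(k_i)\simeq\psi(i)\qquad(i=0,1).$$
From now on $i$-computations are taken with $k=k_i$.

The procedure: with oracle $\emptyset'$, search for $i$-computations $(\rho_i,\sigma_i)$, $i=0,1$, such that the class
$$\mathcal C=\{C:\ C\text{ does not refute }\sigma_0\text{ over }\rho_0,\ \overline C\text{ does not refute }\sigma_1\text{ over }\rho_1\}$$
is nonempty. If such a pair is found, set $\psi(i)=\Gamma_i^{\sigma_i}(k_i)$ for $i=0,1$. The oracle suffices: $A_0\le_T\emptyset'$, so $\emptyset'$ recognizes $i$-computations. Whether $\tau$ refutes $\sigma$ is decidable, so "$C$ refutes $\sigma_0$ over $\rho_0$" and "$\overline C$ refutes $\sigma_1$ over $\rho_1$" are $\Sigma^0_1$ conditions on $C$. Hence $\mathcal C$ is a $\Pi^0_1$ class, and $\emptyset'$ decides whether it is nonempty.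

**Step 4: the search succeeds.** We build $H$ with $\Gamma_i^{H'}(k_i)=\psi(i)$ on one side. By the low basis theorem take a low $C\in\mathcal C$, and let $C_0=C$, $C_1=\overline C$; both are low.

Suppose first that $A_i\cap C_i$ is infinite for some $i$. Let $H$ have initial segment $\rho_i$ and contain, at positions $\ge|\rho_i|$, exactly the elements of $A_i\cap C_i$. Then $H$ is infinite, and $H\subseteq A_i$. We check that $\sigma_i\prec H'$. Let $n<|\sigma_i|$. If $\sigma_i(n)=1$, then $n\in K(\rho_i)\subseteq H'$. If $\sigma_i(n)=0$ and $n\in H'$, then $n\in K(H\upharpoonright m)$ for some $m\ge|\rho_i|$. The string $\tau=H\upharpoonright m$ extends $\rho_i$, its $1$'s at positions $\ge|\rho_i|$ are in $C_i$, and it refutes $\sigma_i$. So $C_i$ refutes $\sigma_i$ over $\rho_i$, contradicting $C\in\mathcal C$. Hence $\sigma_i\prec H'$, and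
$$\Gamma_i^{H'}(k_i)=\Gamma_i^{\sigma_i}(k_i)=\psi(i)=\Phi_{k_i}^{\emptyset'}(k_i).$$
So $\Gamma_i^{H'}$ is not DNC relative to $\emptyset'$.

Suppose now that $A_0\cap C_0$ and $A_1\cap C_1$ are both finite. Then all but finitely many elements of $C_0$ are in $A_1$, and all but finitely many elements of $C_1$ are in $A_0$. One of $C_0,C_1$ is infinite. Removing finitely many elements from it gives an infinite low subset of $A_1$ or of $A_0$, contradicting the assumption made in Step 1.

**Step 5: the search never succeeds.** We build $H$ with $\Gamma_i^{H'}(k_i)$ divergent on one side. For any $0$-computation $(\rho_0,\sigma_0)$ and any $1$-computation $(\rho_1,\sigma_1)$ the class $\mathcal C$ is empty, so in particular $A_0\notin\mathcal C$. That is, $A_0$ refutes $\sigma_0$ over $\rho_0$, or $A_1$ refutes $\sigma_1$ over $\rho_1$. Hence for some $i$,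
$$A_i\text{ refutes }\sigma\text{ over }\rho\text{ for every $i$-computation }(\rho,\sigma).\tag{6}$$
Indeed, if (6) fails for $i=0$, witnessed by some $0$-computation, then pairing this witness with every $1$-computation gives (6) for $i=1$. Fix $i$ as in (6).

Build strings $\rho^0\subseteq\rho^1\subseteq\cdots$, with $\rho^0$ empty and all $1$'s at elements of $A_i$, attending at each stage to one string $\sigma$, so that each $\sigma$ is attended to infinitely often. At stage $s$, attending to $\sigma$: if $(\rho^s,\sigma)$ is an $i$-computation, use (6) to extend $\rho^s$ to a string that refutes $\sigma$ and whose new $1$'s are all at elements of $A_i$. Then, in any case, extend further by zeros and a single $1$ at a new element of $A_i$, which exists since $A_i$ is infinite. The result is $\rho^{s+1}$. Let $H=\bigcup_s\rho^s$. Then $H$ is infinite, and $H\subseteq A_i$.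

Suppose $\Gamma_i^{H'}(k_i)\downarrow$, and let $\sigma\prec H'$ with $\Gamma_i^\sigma(k_i)\downarrow$. Each $n$ with $\sigma(n)=1$ is in $H'=\bigcup_sK(\rho^s)$, so by monotonicity $(\rho^s,\sigma)$ is an $i$-computation for all large $s$. At some such stage $s$ we attend to $\sigma$, and then $\rho^{s+1}$ refutes $\sigma$: there is $n<|\sigma|$ with $\sigma(n)=0$ and $n\in K(\rho^{s+1})\subseteq H'$. This contradicts $\sigma\prec H'$. So $\Gamma_i^{H'}(k_i)$ diverges, and $\Gamma_i^{H'}$ is not total. $\blacksquare$
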